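# Hyperfiniteness read off from the metric geometry of the unitary group

## Unitary groups as metric spaces, hyperfiniteness, ultraproducts, hypertraces

Throughout, a $\mathrm{II}_1$ factor that appears in a main theorem has separable predual. For a $\mathrm{II}_1$ factor $M$ let $\tau$ be its unique tracial state (it is faithful and normal), and put $\langle x,y\rangle=\tau(y^*x)$, $\|x\|_2=\tau(x^*x)^{1/2}$. The completion of $M$ for $\|\cdot\|_2$ is $L^2(M)$, we write $\hat x\in L^2(M)$ for the vector of $x\in M$, and $M$ acts on $L^2(M)$ by left multiplication. We use all the time that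
$$\|axb\|_2\le\|a\|\,\|x\|_2\,\|b\|,\qquad \|ux\|_2=\|xu\|_2=\|x\|_2\ \text{ for } u \text{ unitary}.$$
The same notation is used for any finite factor, such as the matrix algebra $M_d(\mathbb C)$ with its normalized trace, or $\mathbb C$ itself.

**Definition (the metric space $U(M)$).** $U(M)$ is the unitary group of $M$ with the metric $\|u-v\|_2$ and with the $\mathbb Z_4$-action generated by $u\mapsto iu$.

*Example.* $U(\mathbb C)$ is the unit circle with the chordal metric, and the action is rotation by a quarter turn. In general $\|u-v\|_2\le 2$, with equality for $v=-u$.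

Two elementary facts. First, every unitary is $e^{ih}$ with $h=h^*$ in the algebra (Borel functional calculus), so $U(M)$ is path connected through $t\mapsto e^{ith}$. Second, $M=\operatorname{span}U(M)$, since a self-adjoint $x$ with $\|x\|\le1$ is $\frac12(u+u^*)$ with $u=x+i\sqrt{1-x^2}$. A *symmetry* is a self-adjoint unitary; symmetries are exactly the elements $2p-1$ with $p$ a projection.

**Definition (approximately Lipschitz isometric).** $M$ and $N$ are approximately Lipschitz isometric if for every $\varepsilon>0$ there is a bijection $f:U(M)\to U(N)$ with $f(iu)=if(u)$ and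
$$(1+\varepsilon)^{-1}\|u-v\|_2\le\|f(u)-f(v)\|_2\le(1+\varepsilon)\|u-v\|_2\qquad(u,v\in U(M)).$$
Such an $f$ is called a $(1+\varepsilon)$-Lipschitz homeomorphism preserving the $\mathbb Z_4$-action.

*Example.* An isomorphism $\theta:M\to N$ preserves traces, so $f=\theta|_{U(M)}$ works for every $\varepsilon$. Also $M$ and its opposite algebra $M^{\mathrm{op}}$ (same space, product $x\cdot y:=yx$) have the same unitaries, the same trace and the same $2$-norm, so the identity map shows that $M$ and $M^{\mathrm{op}}$ are approximately Lipschitz isometric. The relation therefore cannot see the order of multiplication.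

**Definition ($\varepsilon$-isometry, $\varepsilon$-dense range).** A map $f:U(M)\to U(N)$ is an $\varepsilon$-isometry if $\big|\|f(u)-f(v)\|_2-\|u-v\|_2\big|\le\varepsilon$ for all $u,v$. It has $\varepsilon$-dense range if for every $w\in U(N)$ there is $u\in U(M)$ with $\|w-f(u)\|_2\le\varepsilon$. No continuity is required.

*Example.* A $(1+\varepsilon)$-Lipschitz homeomorphism is a surjective $2\varepsilon$-isometry, because $\|u-v\|_2\le2$ and $1-(1+\varepsilon)^{-1}\le\varepsilon$. On the circle, let $q(u)$ be a nearest $k$-th root of unity to $u$ (ties broken somehow). Then $|q(u)-u|\le\pi/k$, so $q$ is a $2\pi/k$-isometry with $\pi/k$-dense range; it is neither continuous nor injective.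

**Definition (hyperfinite).** A $\mathrm{II}_1$ factor with separable predual is hyperfinite if it contains an increasing sequence of finite-dimensional $*$-subalgebras whose union is weakly dense. Equivalently, it is isomorphic to the hyperfinite $\mathrm{II}_1$ factor $\mathcal R$.

*Example.* $\mathcal R$ is the weak closure of $\bigcup_kM_2(\mathbb C)^{\otimes k}$ in the trace representation, with $M_2^{\otimes k}\subset M_2^{\otimes(k+1)}$ by $x\mapsto x\otimes1$. A non-example is given after the next definition.

**Definition (hypertrace).** A hypertrace for a $\mathrm{II}_1$ factor $N$ is a state $\varphi$ on $B(L^2(N))$ with $\varphi(xT)=\varphi(Tx)$ for all $x\in N$, $T\in B(L^2(N))$ and $\varphi|_N=\tau$.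

It is enough to have $\varphi(v^*Tv)=\varphi(T)$ for all $v\in U(N)$ and all $T$. Indeed, replacing $T$ by $vT$ gives $\varphi(Tv)=\varphi(vT)$, hence $\varphi(Tx)=\varphi(xT)$ for $x\in\operatorname{span}U(N)=N$; then $\varphi|_N$ is a tracial state, and $\tau$ is the only one.

*Example.* Let $N=L(\mathbb F_2)\subset B(\ell^2(\mathbb F_2))$ be the von Neumann algebra of the free group, generated by the left translations $\lambda_g\delta_h=\delta_{gh}$. For $a\in\ell^\infty(\mathbb F_2)$ let $m_a$ be multiplication by $a$. Then $\lambda_gm_a\lambda_g^*$ is multiplication by $h\mapsto a(g^{-1}h)$. So a hypertrace would restrict to a left invariant mean on $\ell^\infty(\mathbb F_2)$, and $\mathbb F_2$ has none. Hence $L(\mathbb F_2)$ has no hypertrace. Lemma 6 below, applied to the identity map, shows that a hyperfinite factor has a hypertrace; so $L(\mathbb F_2)$ is not hyperfinite.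

The deep theorem on which everything rests is due to Connes (*Classification of injective factors*, Ann. of Math. 104 (1976), Theorem 5.1 and the equivalences there).

**Connes' theorem.** A $\mathrm{II}_1$ factor with separable predual that has a hypertrace is hyperfinite.

**Definition (tracial ultraproduct).** Let $\omega$ be a free ultrafilter on $\mathbb N$, fixed from now on, and let $N_n$ be $\mathrm{II}_1$ factors. The ultraproduct $\prod_\omega N_n$ is the algebra of norm-bounded sequences $(x_n)$, $x_n\in N_n$, modulo those with $\lim_\omega\|x_n\|_2=0$, with trace $\tau([x_n])=\lim_\omega\tau(x_n)$. When all $N_n=N$ we write $N^\omega$. It is a textbook fact that $\prod_\omega N_n$ is a von Neumann algebra and that this trace is faithful and normal. Note $\|[x_n]\|_2=\lim_\omega\|x_n\|_2$.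

*Example.* Constant sequences embed $N$ in $N^\omega$. In $\mathcal R^\omega$, let $a\in M_2(\mathbb C)$ be a unitary of trace $0$ and let $a_{(n)}\in\mathcal R$ be $a$ placed in the $n$-th tensor position. For $n\ne m$ we have $\tau(a_{(m)}^*a_{(n)})=\overline{\tau(a)}\,\tau(a)=0$, so $\|a_{(n)}-a_{(m)}\|_2=\sqrt2$. Hence $[a_{(n)}]$ is not the class of a constant sequence $x$: otherwise $\|a_{(n)}-x\|_2<\frac12$ for infinitely many $n$, and two such $n\neq m$ would give $\|a_{(n)}-a_{(m)}\|_2<1$.

**Definition (Gromov–Hausdorff distance).** A correspondence between metric spaces $X,Y$ is a set $C\subset X\times Y$ that projects onto $X$ and onto $Y$; its distortion is $\sup|d(x,x')-d(y,y')|$ over $(x,y),(x',y')\in C$. For bounded spaces, $d_{GH}(X,Y)$ is half the infimum of the distortions.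

*Example.* If $X$ is a point and $Y$ is two points at distance $r$, the only correspondence is $X\times Y$, of distortion $r$, so $d_{GH}(X,Y)=r/2$.

## Does the metric on $U(M)$ remember hyperfiniteness?

The problem comes from Goldbring and Sinclair, "Games and elementary equivalence of $\mathrm{II}_1$ factors", arXiv:1406.5242 (2014). Two $\mathrm{II}_1$ factors are *elementarily equivalent* if every sentence of the continuous first-order language of tracial von Neumann algebras has the same value in both; an ultrapower $N^\omega$ is elementarily equivalent to $N$. The source quotes two facts for separable predual. The McDuff property and property $(\Gamma)$ are elementary properties, and consequently they are invariant under approximate Lipschitz isometry. Hyperfiniteness, on the other hand, is *not* an invariant of elementary equivalence. So one asks: if $M$ is hyperfinite and $N$ is approximately Lipschitz isometric to $M$, must $N$ be hyperfinite? The answer is yes.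

**Theorem A.** If $M,N$ are approximately Lipschitz isometric $\mathrm{II}_1$ factors with separable predual and $M$ is hyperfinite, then $N$ is hyperfinite (so $N\cong\mathcal R$).

A single sufficiently good map is already enough, and it need not be continuous, injective or equivariant.

**Theorem B.** There is a universal $\varepsilon_0>0$ with the following property. Let $N$ be a $\mathrm{II}_1$ factor with separable predual, and let $f:U(\mathcal R)\to U(N)$ be any map such that

(a) $\big|\|f(u)-f(v)\|_2-\|u-v\|_2\big|\le\varepsilon_0$ for all $u,v$, and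

(b) every $w\in U(N)$ is within $2$-norm distance $\varepsilon_0$ of $f(U(\mathcal R))$.

Then $N\cong\mathcal R$. In particular, if $d_{GH}(U(\mathcal R),U(N))<\varepsilon_0/2$, then $N\cong\mathcal R$.

The proof gives no explicit $\varepsilon_0$. Condition (b) cannot be dropped: every $\mathrm{II}_1$ factor $N$ contains $\mathcal R$ unitally, so the inclusion $U(\mathcal R)\subset U(N)$ satisfies (a) with error $0$ even for $N=L(\mathbb F_2)$.

## Circles, matrices, and Haar measure

**The circle.** An isometry $F$ of the circle $U(\mathbb C)$ with $F(1)=1$ is the identity or complex conjugation. Conjugation fails $F(iu)=iF(u)$. So with the $\mathbb Z_4$-action only the identity is left.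

**Matrices.** On $U(M_d(\mathbb C))$ there are four obvious isometries fixing $1$: $u\mapsto u$, the transpose $u\mapsto u^{T}$, the entrywise conjugate $u\mapsto\bar u$, and $u\mapsto u^*$. The first and third are multiplicative, the second and fourth anti-multiplicative; the first two commute with multiplication by $i$, and the last two send $iu$ to $-i$ times the image of $u$. We will see that for finite factors nothing more complicated happens: an isometry fixing $1$ is multiplicative or anti-multiplicative.

**A hypertrace by integration.** Let $A$ be a finite-dimensional algebra with faithful tracial state $\tau$, acting on $L^2(A)$, and let $\mu$ be Haar probability measure on the compact group $U(A)$. Put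
$$\varphi(T)=\int_{U(A)}\langle T\hat u,\hat u\rangle\,d\mu(u).$$
For $x\in A$ the integrand is $\tau(u^*xu)=\tau(x)$, so $\varphi|_A=\tau$. For $v\in U(A)$, $\langle v^*Tv\hat u,\hat u\rangle=\langle T\widehat{vu},\widehat{vu}\rangle$, and left invariance of $\mu$ gives $\varphi(v^*Tv)=\varphi(T)$. When $A=M_d(\mathbb C)$ the operator $\int|\hat u\rangle\langle\hat u|\,d\mu$ commutes with all left and right multiplications, hence is the scalar $d^{-2}$, and $\varphi(T)=\mathrm{Tr}(T)/d^2$. This computation is the seed of Theorem A: if $f$ is an almost homomorphism defined on $U(A)$, we can integrate $\langle T\widehat{f(u)},\widehat{f(u)}\rangle$ instead.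

## Exact isometries are Jordan maps

Before the approximate question we settle the case $\varepsilon=0$. We first record that factors are prime rings.

**Lemma 1.** Let $N$ be a factor on a Hilbert space $H$ and $A,B\in N$ with $A\rho B=0$ for all $\rho\in N$. Then $A=0$ or $B=0$.

*Proof.* The closed span of $NBH$ is invariant under $N$ and under $N'$ (because $N'$ commutes with $NB$). So the projection onto it lies in $N'\cap N=\mathbb C1$. If $B\ne0$ it is $1$; and $A$ vanishes on $NBH$, so $A=0$. $\square$

**Lemma 2 (exact equivariant case).** Let $M,N$ be finite factors and $F:U(M)\to U(N)$ a surjective $2$-norm isometry with $F(1)=1$ and $F(iu)=iF(u)$. Then either $F(uv)=F(u)F(v)$ for all $u,v$, or $F(uv)=F(v)F(u)$ for all $u,v$. More precisely, $F$ extends to a linear $2$-norm isometric bijection $\Phi:M\to N$ that preserves adjoints and is multiplicative or anti-multiplicative.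

*Proof.*

**Step 1: extend $F$ linearly.** For unitaries, $\mathrm{Re}\langle u,v\rangle=1-\frac12\|u-v\|_2^2$, so $F$ preserves $\mathrm{Re}\langle u,v\rangle$. Since $\mathrm{Re}\langle iu,v\rangle=-\mathrm{Im}\langle u,v\rangle$ and $F(iu)=iF(u)$, it also preserves $\mathrm{Im}\langle u,v\rangle$. Expanding squares, $\|\sum a_kF(u_k)\|_2=\|\sum a_ku_k\|_2$ for all finite complex combinations. Hence $\Phi(\sum a_ku_k)=\sum a_kF(u_k)$ is a well-defined linear $2$-norm isometric map on $\operatorname{span}U(M)=M$, onto $\operatorname{span}U(N)=N$, with $\Phi|_{U(M)}=F$ and $\Phi(1)=1$.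

**Step 2: projections go to projections.** We use that being a symmetry can be detected by unitaries. Let $s\in M$ be a symmetry. Since $(1+is)(1-is)=1+s^2=2$, the element $(1+is)/\sqrt2$ is unitary. So $t=\Phi(s)$ is unitary and $w=\Phi\big((1+is)/\sqrt2\big)=(1+it)/\sqrt2$ is unitary, and
$$1=ww^*=\tfrac12(1+it)(1-it^*)=\tfrac12(2+it-it^*)$$
gives $t=t^*$. So symmetries go to symmetries, and projections $p=(1+s)/2$ go to projections. If $p\perp q$, then $P=\Phi(p)$, $Q=\Phi(q)$ and $P+Q=\Phi(p+q)$ are projections, so $PQ+QP=0$. Multiplying by $P$ on the left and on the right gives $PQ=-PQP=QP$, so $PQ=0$.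

**Step 3: squares of self-adjoint elements are preserved.** If $x=\sum\lambda_ip_i$ with $\lambda_i$ real, $p_i$ orthogonal projections of sum $1$, then $\Phi(x)=\sum\lambda_i\Phi(p_i)$ with $\Phi(p_i)$ orthogonal projections. Hence $\Phi(x)=\Phi(x)^*$, $\Phi(x^2)=\Phi(x)^2$ and $\|\Phi(x)\|\le\|x\|$. For general $x=x^*$ choose such $x_n$ of finite spectrum with $\|x_n-x\|\to0$. Then $\Phi(x_n)\to\Phi(x)$ and $\Phi(x_n^2)\to\Phi(x^2)$ in $2$-norm, the norms $\|\Phi(x_n)\|$ are bounded, and
$$\|\Phi(x_n)^2-\Phi(x)^2\|_2\le\big(\|\Phi(x_n)\|+\|\Phi(x)\|\big)\|\Phi(x_n)-\Phi(x)\|_2\to0.$$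
So $\Phi(x)=\Phi(x)^*$ and $\Phi(x^2)=\Phi(x)^2$ for every self-adjoint $x$. Applying this to $x+y$ and extending bilinearly,
$$\Phi(ab+ba)=\Phi(a)\Phi(b)+\Phi(b)\Phi(a)\qquad(a,b\in M),$$
and $\Phi(x^*)=\Phi(x)^*$ for all $x$. That is, $\Phi$ is a *Jordan $*$-isomorphism* (the transpose on $M_d(\mathbb C)$ is an example).

**Step 4: a Jordan map onto a factor is multiplicative or anti-multiplicative.** This is Herstein's theorem (*Jordan homomorphisms*, Trans. AMS 81 (1956): a Jordan homomorphism onto a prime ring of characteristic $\ne2,3$ is a homomorphism or an anti-homomorphism); alternatively see Kadison, *Isometries of operator algebras*, Ann. of Math. 1951. Here is the argument in our setting. Write $a\circ b=ab+ba$. From $2aba=(a\circ b)\circ a-a^2\circ b$ we get $\Phi(aba)=\Phi(a)\Phi(b)\Phi(a)$, and replacing $a$ by $a+c$,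
$$\Phi(abc+cba)=\Phi(a)\Phi(b)\Phi(c)+\Phi(c)\Phi(b)\Phi(a).\tag{1}$$
Fix $a,b$ and set $x=\Phi(ab)$, $p=\Phi(a)\Phi(b)$, $q=\Phi(b)\Phi(a)$, so that $\Phi(ba)=p+q-x$. For $r\in M$ put $\rho=\Phi(r)$ and compute $\Phi$ of
$$(ab)r(ba)+(ba)r(ab)=a(brb)a+b(ara)b$$
in two ways. By (1), the left side gives $x\rho(p+q-x)+(p+q-x)\rho x$; the right side gives $p\rho q+q\rho p$. Therefore
$$(x-p)\rho(x-q)+(x-q)\rho(x-p)=2x\rho x-x\rho(p+q)-(p+q)\rho x+p\rho q+q\rho p=0.$$
Put $A=x-p$ and $B=x-q$. As $\Phi$ is onto, $A\rho B=-B\rho A$ for all $\rho\in N$. Then for $\rho,\sigma\in N$,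
$$(A\rho B)\sigma(A\rho B)=A\rho(B\sigma A)\rho B=-\big(A(\rho A\sigma)B\big)\rho B=\big(B(\rho A\sigma)A\big)\rho B=(B\rho A)\sigma(A\rho B)=-(A\rho B)\sigma(A\rho B).$$
So $(A\rho B)\sigma(A\rho B)=0$ for all $\sigma$, and Lemma 1 gives $A\rho B=0$; this holds for all $\rho$, and Lemma 1 again gives $A=0$ or $B=0$. Thus for each pair $(a,b)$, $\Phi(ab)$ equals $\Phi(a)\Phi(b)$ or $\Phi(b)\Phi(a)$.

It remains to make the choice independent of the pair. A vector space is never the union of two proper subspaces. For fixed $a$, the sets $\{b:\Phi(ab)=\Phi(a)\Phi(b)\}$ and $\{b:\Phi(ab)=\Phi(b)\Phi(a)\}$ are subspaces with union $M$, so one of them is $M$. Hence the sets of those $a$ for which the first, respectively the second, is $M$ are two subspaces with union $M$, so one of them is $M$. $\square$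

If there is an exact equivariant isometry $f$ of $U(M)$ onto $U(N)$, the map $F=f(1)^*f$ satisfies Lemma 2, so $N\cong M$ or $N\cong M^{\mathrm{op}}$. For $M=\mathcal R$ this means $N$ is hyperfinite, since $\mathcal R^{\mathrm{op}}\cong\mathcal R$ by transposing the matrix algebras. This settles $\varepsilon=0$.

## Isomorphic ultrapowers, and what they forget

With $\varepsilon_n\to0$ it is natural to take a limit of the maps $f_n$ inside an ultraproduct and to apply Lemma 2 there. We first check that this is legitimate.

**Lemma 3.** Let $N_n$ be $\mathrm{II}_1$ factors. (i) $\prod_\omega N_n$ is a finite factor. (ii) Every unitary of $\prod_\omega N_n$ is $[w_n]$ with $w_n\in U(N_n)$.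

*Proof.* (i) We need an estimate that is uniform in $n$: for $x\in N_n$,
$$\|x-\tau(x)1\|_2\le\sup_{u\in U(N_n)}\|ux-xu\|_2.\tag{2}$$
Let $y$ be the element of minimal $2$-norm in the $2$-norm closed convex hull $K$ of $\{uxu^*:u\in U(N_n)\}$ in $L^2(N_n)$. Norm-bounded balls of $N_n$ are complete in $2$-norm, so $y\in N_n$. Since $K$ is invariant under $z\mapsto uzu^*$, which preserves the $2$-norm, uniqueness of $y$ gives $uyu^*=y$ for all $u$; so $y$ is central, $y=\tau(y)1=\tau(x)1$. Every element $z$ of the convex hull satisfies $\|x-z\|_2\le\sup_u\|x-uxu^*\|_2=\sup_u\|xu-ux\|_2$, and this passes to $y$. This is (2).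

Now let $[x_n]$ be central. By (2) choose $u_n\in U(N_n)$ with $\|u_nx_n-x_nu_n\|_2\ge\frac12\|x_n-\tau(x_n)1\|_2$. As $[x_n]$ commutes with $[u_n]$, $\lim_\omega\|x_n-\tau(x_n)1\|_2=0$, i.e. $[x_n]=\lim_\omega\tau(x_n)\,1$.

(ii) Let $[x_n]$ be unitary. Since $N_n$ is finite, $x_n=w_n|x_n|$ with $w_n$ unitary. As $|t-1|\le|t^2-1|$ for $t\ge0$,
$$\|x_n-w_n\|_2=\||x_n|-1\|_2\le\|x_n^*x_n-1\|_2\to_\omega0. \qquad\square$$

**Lemma 4 (the limit isometry).** Let $M_n,N_n$ be $\mathrm{II}_1$ factors, $\varepsilon_n\to0$, and $f_n:U(M_n)\to U(N_n)$ be $\varepsilon_n$-isometries with $\varepsilon_n$-dense range and $f_n(1)=1$. Then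
$$F([a_n])=[f_n(a_n)]\qquad(a_n\in U(M_n))$$
is a well-defined surjective $2$-norm isometry $U(\prod_\omega M_n)\to U(\prod_\omega N_n)$ with $F(1)=1$. If all $f_n$ are $\mathbb Z_4$-equivariant, so is $F$.

*Proof.* By Lemma 3(ii) every unitary of $\prod_\omega M_n$ has the form $[a_n]$ with $a_n$ unitary. For two such sequences,
$$\big|\|f_n(a_n)-f_n(b_n)\|_2-\|a_n-b_n\|_2\big|\le\varepsilon_n\to0 .$$
If $[a_n]=[b_n]$, this gives $[f_n(a_n)]=[f_n(b_n)]$, so $F$ is well defined; in general it gives $\|F([a_n])-F([b_n])\|_2=\|[a_n]-[b_n]\|_2$. A unitary of $\prod_\omega N_n$ is $[w_n]$ with $w_n\in U(N_n)$; choose $a_n$ with $\|w_n-f_n(a_n)\|_2\le\varepsilon_n$, and $F([a_n])=[w_n]$. The last claims are clear. $\square$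

**The direct attempt, and where it stops.** Let $M=\mathcal R$, and let $f_n:U(\mathcal R)\to U(N)$ be the equivariant $(1+\frac1n)$-Lipschitz homeomorphisms, normalized to $f_n(1)=1$. Lemmas 4 and 2 yield an isomorphism or anti-isomorphism $\Phi:\mathcal R^\omega\to N^\omega$. One would like to restrict $\Phi$ to constant sequences and get $\mathcal R\cong N$ or an anti-isomorphism. But $\Phi$ sends the constant sequence $u$ to $[f_n(u)]$, which need not be constant. Concretely, let $N=\mathcal R$ and let $f_n(u)=w_nuw_n^*$, where $w_n$ is the unitary that flips the first and the $n$-th tensor position of $\mathcal R$. These are exact equivariant isometries fixing $1$, and $F$ sends $a_{(1)}$ to $[a_{(n)}]$, which we saw is not the class of a constant sequence. The first-order information in $\Phi$ is that $N$ is elementarily equivalent to $\mathcal R$ (in the anti-isomorphic case use $\mathcal R^{\mathrm{op}}\cong\mathcal R$), and by the quoted fact this does not imply hyperfiniteness. So looking at the limit algebras alone will not do.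

## Uniform almost multiplicativity

What the attempt throws away is the maps $f_n$ themselves. Each $f_n$ is defined on *all* of $U(\mathcal R)$, and a point $[u_n]$ of the ultraproduct may use a different, worst possible $u_n$ for each $n$. So the statement "$F$ is multiplicative" is about all pairs $(u_n,v_n)$ at once: it says that $f_n$ is almost multiplicative with an error *uniform* in $u,v$. We use the limit object only to learn this about $f_n$, and then return to $f_n$.

**Proposition 5.** Let $M_n,N_n$ be $\mathrm{II}_1$ factors, $\varepsilon_n\to0$, and $f_n:U(M_n)\to U(N_n)$ be $\mathbb Z_4$-equivariant $\varepsilon_n$-isometries with $\varepsilon_n$-dense range and $f_n(1)=1$. Put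
$$\delta_n=\min\Big\{\sup_{u,v}\|f_n(uv)-f_n(u)f_n(v)\|_2,\ \sup_{u,v}\|f_n(uv)-f_n(v)f_n(u)\|_2\Big\}.$$
Then $\delta_n\to0$.

*Proof.* If not, then after passing to a subsequence there is $\delta>0$ with $\delta_n>\delta$ for all $n$. Then both suprema exceed $\delta$, so there are unitaries in $M_n$ with
$$\|f_n(u_nv_n)-f_n(u_n)f_n(v_n)\|_2>\delta,\qquad\|f_n(u_n'v_n')-f_n(v_n')f_n(u_n')\|_2>\delta .$$
Let $F$ be the limit isometry of Lemma 4; it satisfies the hypotheses of Lemma 2 because the ultraproducts are finite factors. With $u=[u_n]$ and so on, taking $\lim_\omega$ gives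
$$\|F(uv)-F(u)F(v)\|_2\ge\delta,\qquad\|F(u'v')-F(v')F(u')\|_2\ge\delta .$$
So $F$ is neither multiplicative nor anti-multiplicative, contradicting Lemma 2. $\square$

## Averaging over the compact groups $U(A_k)$

Now we combine a uniform almost homomorphism with the Haar integration of the finite-dimensional example. Let $M$ be hyperfinite. Choose finite-dimensional $*$-subalgebras $A_1\subset A_2\subset\cdots$ with weakly dense union; replacing $A_k$ by $A_k+\mathbb C1$, we may assume $1\in A_k$. Let $G_k=U(A_k)$, a compact group with Haar probability measure $\mu_k$ (which is bi-invariant), and $G=\bigcup_kG_k$.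

**$G$ is $2$-norm dense in $U(M)$.** Write $u=e^{ih}$ with $h=h^*\in M$. By Kaplansky's density theorem, for every $\eta>0$ there is a self-adjoint $h'\in\bigcup_kA_k$ with $\|h'\|\le\|h\|$ and $\|h'-h\|_2\le\eta$. From $\|h'^m-h^m\|_2\le m\|h\|^{m-1}\|h'-h\|_2$ and the exponential series, $\|e^{ih'}-e^{ih}\|_2\le e^{\|h\|}\eta$; and $e^{ih'}\in G$.

We also need, for unit vectors $\xi,\eta$ in a Hilbert space,
$$|\langle T\xi,\xi\rangle-\langle T\eta,\eta\rangle|\le|\langle T(\xi-\eta),\xi\rangle|+|\langle T\eta,\xi-\eta\rangle|\le2\|T\|\,\|\xi-\eta\|.\tag{3}$$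

**Lemma 6 (averaging).** Let $M$ be hyperfinite, $N$ a $\mathrm{II}_1$ factor, and $f:U(M)\to U(N)$ a continuous surjection. Suppose that $\|f(uv)-f(u)f(v)\|_2\le\delta$ for all $u,v$, or that $\|f(uv)-f(v)f(u)\|_2\le\delta$ for all $u,v$. Then there is a state $\psi$ on $B(L^2(N))$ with $\psi|_N=\tau$ and
$$|\psi(v^*Tv)-\psi(T)|\le2\delta\|T\|\qquad(v\in U(N),\ T\in B(L^2(N))).$$

*Proof.*

**Step 1: define the state.** For $T\in B(L^2(N))$ let $F_T(g)=\langle T\widehat{f(g)},\widehat{f(g)}\rangle$. Since $f$ is continuous, $F_T$ is a continuous function on $U(M)$, bounded by $\|T\|$. Put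
$$\psi(T)=\lim_{k\to\omega}\int_{G_k}F_T\,d\mu_k .$$
This is linear, positive, and $\psi(1)=1$. For $x\in N$, $F_x(g)=\tau(f(g)^*xf(g))=\tau(x)$, so $\psi|_N=\tau$.

**Step 2: almost invariance under $v=f(h)$, $h\in G$.** We have $F_{v^*Tv}(g)=\langle T\widehat{vf(g)},\widehat{vf(g)}\rangle$. In the first case $\|vf(g)-f(hg)\|_2\le\delta$, so (3) gives $|F_{v^*Tv}(g)-F_T(hg)|\le2\delta\|T\|$. For all large $k$ we have $h\in G_k$, and by left invariance $\int_{G_k}F_T(hg)\,d\mu_k(g)=\int_{G_k}F_T\,d\mu_k$. Integrating and taking the limit, $|\psi(v^*Tv)-\psi(T)|\le2\delta\|T\|$. In the second case $\|f(gh)-f(h)f(g)\|_2\le\delta$, so $|F_{v^*Tv}(g)-F_T(gh)|\le2\delta\|T\|$, and right invariance of $\mu_k$ gives the same.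

**Step 3: all $v\in U(N)$.** Let $\eta>0$. Since $f$ is surjective and continuous and $G$ is dense, there is $h\in G$ with $\|v-f(h)\|_2\le\eta$. Then $\|vf(g)-f(h)f(g)\|_2\le\eta$ for all $g$, so by (3) $|\psi(v^*Tv)-\psi(f(h)^*Tf(h))|\le2\eta\|T\|$. With Step 2, $|\psi(v^*Tv)-\psi(T)|\le(2\delta+2\eta)\|T\|$. Let $\eta\to0$. $\square$

With $N=M$, $f=\mathrm{id}$, $\delta=0$, this is the existence of a hypertrace for a hyperfinite factor, which we used in the example of $L(\mathbb F_2)$.

**Proof of Theorem A.** For each $n$ choose a $\mathbb Z_4$-equivariant $(1+\frac1n)$-Lipschitz homeomorphism $f_n:U(M)\to U(N)$. Replacing $f_n$ by $f_n(1)^*f_n$, which has the same properties, we may assume $f_n(1)=1$. These are surjective $\frac2n$-isometries, so Proposition 5 gives $\delta_n\to0$. One of the two suprema that define $\delta_n$ equals $\delta_n$, so Lemma 6 applies to $f=f_n$, $\delta=\delta_n$ and gives states $\psi_n$ on $B(L^2(N))$ with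
$$|\psi_n(v^*Tv)-\psi_n(T)|\le2\delta_n\|T\|\qquad(v\in U(N)).$$
Let $\psi$ be a weak$^*$ cluster point of $(\psi_n)$. Then $\psi(v^*Tv)=\psi(T)$ for all $v\in U(N)$ and all $T$, so $\psi$ is a hypertrace for $N$. By Connes' theorem $N$ is hyperfinite. $\blacksquare$

## Isometries without $i$-equivariance

We turn to Theorem B, where $f$ need not respect multiplication by $i$. The matrix examples $\bar u$ and $u^*$ show that equivariance may really fail, but that the conclusion "multiplicative or anti-multiplicative" survives. This holds in general.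

**Lemma 7.** Let $M,N$ be finite factors and $F:U(M)\to U(N)$ a surjective $2$-norm isometry with $F(1)=1$. Then $F$ is multiplicative or anti-multiplicative.

*Proof.*

**Step 1: a real-linear extension.** Put $(x|y)=\mathrm{Re}\,\tau(y^*x)$. As before $F$ preserves $(u|v)=1-\frac12\|u-v\|_2^2$. Every element of $M$ is a *real* combination of unitaries, since $cu=|c|\cdot(c/|c|)u$ for $c\ne0$. So $F$ extends to a real-linear bijection $\Phi:M\to N$ that preserves $(\cdot|\cdot)$, hence is $2$-norm isometric, with $\Phi(U(M))=U(N)$ and $\Phi(1)=1$.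

**Step 2: $\Phi$ preserves the self-adjoint and skew-adjoint parts.** For a unitary $w$ we have $(1+w)(1+w^*)=2+w+w^*$, so $w$ is skew-adjoint if and only if $(1+w)/\sqrt2$ is unitary. As $\Phi$ and $\Phi^{-1}$ are real-linear, fix $1$ and preserve unitaries, both map skew-adjoint unitaries to skew-adjoint unitaries. The skew-adjoint unitaries are the elements $is$ with $s$ a symmetry. The real span of the symmetries contains $1$ and every projection $(1+s)/2$, hence every self-adjoint element of finite spectrum; so the real span of the skew-adjoint unitaries is norm dense in the skew-adjoint part. That part is $2$-norm closed in the algebra. Hence $\Phi$ maps the skew-adjoint part of $M$ onto that of $N$.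

If $x=a+ib$ and $y=ic$ with $a,b,c$ self-adjoint, then $\tau(y^*x)=-i\tau(ca)+\tau(cb)$, where $\tau(ca)$ and $\tau(cb)$ are real, so $(x|y)=\tau(cb)$. This vanishes for all $c$ if and only if $b=0$. So the self-adjoint part is the $(\cdot|\cdot)$-orthogonal complement of the skew-adjoint part. Therefore $\Phi$ maps $M_{sa}$ onto $N_{sa}$, and the symmetries of $M$ onto the symmetries of $N$.

**Step 3: $\Phi(i1)=\pm i1$.** Let $j=\Phi(i1)$, a skew-adjoint unitary, so $j^2=-jj^*=-1$. For a symmetry $s\in M$ we have $(i+s)(i+s)^*=(i+s)(-i+s)=2$, so $(i+s)/\sqrt2$ is unitary. With $t=\Phi(s)$, $(j+t)/\sqrt2$ is unitary too, so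
$$2=(j+t)(-j+t)=-j^2+jt-tj+t^2=2+jt-tj .$$
So $j$ commutes with $t$, and $t$ runs through all symmetries of $N$, whose complex span is norm dense. Hence $j$ is central, and $j=\pm i1$.

**Step 4: the sign does not depend on the point.** For $u\in U(M)$ let $F_u(w)=F(u)^*F(uw)$, again a surjective isometry with $F_u(1)=1$. By Step 3, $F(iu)=F(u)F_u(i1)=\pm iF(u)$. The sets $\{u:F(iu)=iF(u)\}$ and $\{u:F(iu)=-iF(u)\}$ are closed, disjoint and cover the connected space $U(M)$. So one of them is $U(M)$.

**Step 5: reduce to Lemma 2.** If $F(iu)=iF(u)$ for all $u$, apply Lemma 2. Otherwise $\tilde F(u)=F(u)^*$ is a surjective isometry with $\tilde F(1)=1$ and $\tilde F(iu)=(-iF(u))^*=i\tilde F(u)$, so $\tilde F$ is multiplicative or anti-multiplicative by Lemma 2. Taking adjoints, $F$ is anti-multiplicative or multiplicative, respectively. $\square$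

**Proposition 8.** For every $\delta>0$ there is $\varepsilon(\delta)>0$ such that for all $\mathrm{II}_1$ factors $M,N$ and every $\varepsilon(\delta)$-isometry $f:U(M)\to U(N)$ with $\varepsilon(\delta)$-dense range and $f(1)=1$: either $\|f(uv)-f(u)f(v)\|_2\le\delta$ for all $u,v$, or $\|f(uv)-f(v)f(u)\|_2\le\delta$ for all $u,v$.

*Proof.* If this fails for some $\delta$, then for each $n$ there is a counterexample $f_n:U(M_n)\to U(N_n)$ with $\varepsilon_n=\frac1n$. So there are unitaries with
$$\|f_n(u_nv_n)-f_n(u_n)f_n(v_n)\|_2>\delta,\qquad\|f_n(u_n'v_n')-f_n(v_n')f_n(u_n')\|_2>\delta.$$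
The limit isometry $F$ of Lemma 4 is a surjective isometry between unitary groups of finite factors, $F(1)=1$, and it violates multiplicativity at $([u_n],[v_n])$ and anti-multiplicativity at $([u_n'],[v_n'])$ by at least $\delta$. This contradicts Lemma 7. $\square$

## Almost-hypertraces and powers of an averaging operator

Suppose now that we have one map, with a fixed small error $\delta$. Averaging as in Lemma 6 produces a state $\psi$ with $|\psi(v^*Tv)-\psi(T)|\le\gamma\|T\|$ for a fixed constant $\gamma$. In Theorem A we had a sequence of such states with $\gamma\to0$, and passed to a cluster point. Here there is no sequence, and no limit to take: this is where the proof of Theorem A stops. The way out is that the bound holds for all $v\in U(N)$ with the *same* $\gamma$, in particular for all words in given unitaries, however long. A norm that does not decay along powers must equal $1$.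

Let $\mathrm{Tr}$ be the trace on $B(H)$, $\|\cdot\|_1$ the trace norm and $HS(H)$ the Hilbert space of Hilbert–Schmidt operators. Normal states on $B(H)$ are $T\mapsto\mathrm{Tr}(\rho T)$ with $\rho\ge0$ trace class, $\mathrm{Tr}\rho=1$. We recall two facts.

*Normal states are weak$^*$ dense in the states of $B(H)$.* Otherwise Hahn–Banach gives a state $\psi$ and $T=T^*$ with $\psi(T)>\sup_\rho\mathrm{Tr}(\rho T)=\max\operatorname{sp}(T)$, which is impossible for a state.

*Powers–Størmer inequality.* For positive $a,b\in HS(H)$, $\|a-b\|_{HS}^2\le\|a^2-b^2\|_1$. Indeed, let $(e_n)$ be an orthonormal basis of eigenvectors of $c=a-b$ with eigenvalues $\lambda_n$, and $d=a+b$. Then $a^2-b^2=\frac12(cd+dc)$, so $\langle(a^2-b^2)e_n,e_n\rangle=\lambda_n\langle de_n,e_n\rangle$. As $a,b\ge0$, $|\lambda_n|=|\langle(a-b)e_n,e_n\rangle|\le\langle de_n,e_n\rangle$. Hence $\|a^2-b^2\|_1\ge\sum_n|\lambda_n|\langle de_n,e_n\rangle\ge\sum_n\lambda_n^2=\|a-b\|_{HS}^2$.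

**Proposition 9 (almost-hypertraces).** Let $N$ be a $\mathrm{II}_1$ factor with separable predual, $H=L^2(N)$, and $\psi$ a state on $B(H)$ such that for some $\gamma<2$
$$|\psi(v^*Tv)-\psi(T)|\le\gamma\|T\|\qquad(v\in U(N),\ T\in B(H)).\tag{4}$$
Then $N$ is hyperfinite.

The constant $2$ is sharp: every state satisfies (4) with $\gamma=2$, for every $N$, including $L(\mathbb F_2)$.

*Proof.*

**Step 1: averaging operators on $HS(H)$ have norm at least $1-\gamma/2$.** We claim: for all $w_1,\dots,w_K\in U(N)$ (repetitions allowed), the operator $Y\xi=\frac1K\sum_kw_k\xi w_k^*$ on $HS(H)$ satisfies $\|Y\|\ge1-\gamma/2$, *whatever $K$ is*.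

Let $\eta>0$. Consider the $\ell^\infty$-sum of $K$ copies of the trace class operators; its dual is the $\ell^1$-sum of $K$ copies of $B(H)$, with the pairing $\sum_k\mathrm{Tr}(\sigma_kT_k)$. In it let $S$ be the convex set of tuples $(w_k\rho w_k^*-\rho)_{k\le K}$, where $\rho$ runs over the positive trace class operators of trace $1$. Suppose $S$ misses the open ball of radius $\gamma+\eta$ about $0$. By Hahn–Banach there are $T_1,\dots,T_K\in B(H)$ with $\sum_k\|T_k\|=1$ and
$$\mathrm{Re}\sum_k\mathrm{Tr}\big((w_k\rho w_k^*-\rho)T_k\big)\ge\gamma+\eta\quad\text{for all }\rho .$$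
Since $\mathrm{Tr}(w_k\rho w_k^*T_k)=\mathrm{Tr}(\rho\,w_k^*T_kw_k)$, the left side is a weak$^*$ continuous function of the normal state $\mathrm{Tr}(\rho\,\cdot)$. By weak$^*$ density of the normal states,
$$\mathrm{Re}\sum_k\big(\psi(w_k^*T_kw_k)-\psi(T_k)\big)\ge\gamma+\eta ,$$
whereas (4) bounds the left side by $\gamma\sum_k\|T_k\|=\gamma$. This is a contradiction. So there is $\rho$ with $\|w_k\rho w_k^*-\rho\|_1<\gamma+\eta$ for all $k$.

Put $\xi=\rho^{1/2}$, a unit vector of $HS(H)$. Since $(w_k\rho w_k^*)^{1/2}=w_k\xi w_k^*$, the Powers–Størmer inequality gives $\|w_k\xi w_k^*-\xi\|_{HS}^2\le\gamma+\eta$, that is, $\mathrm{Re}\langle w_k\xi w_k^*,\xi\rangle\ge1-\frac{\gamma+\eta}2$. Averaging over $k$, $\|Y\|\ge\mathrm{Re}\langle Y\xi,\xi\rangle\ge1-\frac{\gamma+\eta}2$. Let $\eta\to0$.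

**Step 2: powers push the norm up to $1$.** Let $u_1=1,u_2,\dots,u_n\in U(N)$ and $X\xi=\frac1n\sum_iu_i\xi u_i^*$ on $HS(H)$. Then $\|X\|\le1$. The power $X^m$ is the average of $\xi\mapsto w\xi w^*$ over the $n^m$ words $w=u_{i_1}\cdots u_{i_m}$, so it is an operator as in Step 1 with $K=n^m$. Hence
$$\|X\|^m\ge\|X^m\|\ge1-\gamma/2>0\qquad\text{for every }m,$$
and taking $m$-th roots, $\|X\|=1$. This is where $\gamma<2$ is used.

**Step 3: almost invariant vectors.** Choose unit vectors $\xi_j\in HS(H)$ with $\|X\xi_j\|\to1$. For vectors $a_1,\dots,a_n$ of norm $1$, $\sum_{i<l}\|a_i-a_l\|^2=n^2-\|\sum_ia_i\|^2$. With $a_i=u_i\xi_ju_i^*$,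
$$\sum_{i<l}\|u_i\xi_ju_i^*-u_l\xi_ju_l^*\|_{HS}^2=n^2-\|nX\xi_j\|_{HS}^2\to0 .$$
Since $u_1=1$, the terms with index $1$ give $\|u_i\xi_ju_i^*-\xi_j\|_{HS}\to0$ for all $i$.

**Step 4: a state invariant under $u_1,\dots,u_n$.** Let $\varphi_j(T)=\mathrm{Tr}(\xi_j\xi_j^*T)$, a state. With $\zeta=u_i\xi_ju_i^*$ we have $u_i\xi_j\xi_j^*u_i^*=\zeta\zeta^*$ and
$$\|\zeta\zeta^*-\xi_j\xi_j^*\|_1\le\|(\zeta-\xi_j)\zeta^*\|_1+\|\xi_j(\zeta-\xi_j)^*\|_1\le2\|\zeta-\xi_j\|_{HS},$$
so that
$$|\varphi_j(u_i^*Tu_i)-\varphi_j(T)|=\big|\mathrm{Tr}\big((\zeta\zeta^*-\xi_j\xi_j^*)T\big)\big|\le2\|u_i\xi_ju_i^*-\xi_j\|_{HS}\|T\|\to0 .$$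
A weak$^*$ cluster point of $(\varphi_j)$ is a state $\varphi$ with $\varphi(u_i^*Tu_i)=\varphi(T)$ for all $i$ and $T$.

**Step 5: a hypertrace.** Do this for every finite subset $E\ni1$ of $U(N)$, obtaining states $\varphi_E$. A weak$^*$ cluster point along the directed set of these $E$ is a state $\varphi$ with $\varphi(v^*Tv)=\varphi(T)$ for all $v\in U(N)$, $T\in B(H)$. As noted with the definition, $\varphi$ is a hypertrace. By Connes' theorem $N$ is hyperfinite. $\square$

## One coarse map is enough

**Proof of Theorem B.** Let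
$$\varepsilon_0=\min\{\varepsilon(\tfrac12),\tfrac1{15}\},$$
with $\varepsilon(\cdot)$ from Proposition 8, and let $f$ satisfy (a) and (b).

**Step 1: normalize and get almost multiplicativity.** Replacing $f$ by $f(1)^*f$ keeps (a), and it keeps (b): given $w$, apply (b) for the original map to $f(1)w$. So assume $f(1)=1$. By Proposition 8, either $\|f(uv)-f(u)f(v)\|_2\le\frac12$ for all $u,v$ (the multiplicative case), or $\|f(uv)-f(v)f(u)\|_2\le\frac12$ for all $u,v$ (the anti-multiplicative case).

**Step 2: discretize, so that we can integrate.** Let $A_k,G_k,\mu_k,G$ be as before, for $M=\mathcal R$. Since $f$ may not even be measurable, we precompose it with a simple function. Choose a finite $\varepsilon_0$-net in the compact group $G_k$, and let $q_k(g)$ be the first point of the net (in a fixed order) at minimal distance from $g$. Then $q_k:G_k\to G_k$ is Borel, has finitely many values, and $\|q_k(g)-g\|_2\le\varepsilon_0$. By (a),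
$$\|f(q_k(g))-f(g)\|_2\le\|q_k(g)-g\|_2+\varepsilon_0\le2\varepsilon_0.\tag{5}$$
Put
$$F^{(k)}_T(g)=\langle T\widehat{f(q_k(g))},\widehat{f(q_k(g))}\rangle,\qquad\psi(T)=\lim_{k\to\omega}\int_{G_k}F^{(k)}_T\,d\mu_k .$$
Each $F^{(k)}_T$ is a Borel function with finitely many values, bounded by $\|T\|$, and $\psi$ is a state on $B(L^2(N))$.

**Step 3: approximate $v\in U(N)$ by $f(h)$, $h\in G$.** By (b) pick $u\in U(\mathcal R)$ with $\|v-f(u)\|_2\le\varepsilon_0$, and by density pick $h\in G$ with $\|u-h\|_2\le\varepsilon_0$. By (a), $\|f(u)-f(h)\|_2\le2\varepsilon_0$, so $\|v-f(h)\|_2\le3\varepsilon_0$.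

**Step 4: count the errors.** Let $k$ be so large that $h\in G_k$, and let $g\in G_k$. In the multiplicative case,
$$\begin{aligned}\|vf(q_k(g))-f(h)f(q_k(g))\|_2&\le3\varepsilon_0,&\|f(h)f(q_k(g))-f(h)f(g)\|_2&\le2\varepsilon_0,\\ \|f(h)f(g)-f(hg)\|_2&\le\tfrac12,&\|f(hg)-f(q_k(hg))\|_2&\le2\varepsilon_0,\end{aligned}$$
where the second and fourth bounds are (5). In total $\|vf(q_k(g))-f(q_k(hg))\|_2\le\frac12+7\varepsilon_0$. In the anti-multiplicative case $\|f(h)f(g)-f(gh)\|_2\le\frac12$, and the same bound holds with $gh$ in place of $hg$. By (3),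
$$|F^{(k)}_{v^*Tv}(g)-F^{(k)}_T(hg)|\le2\big(\tfrac12+7\varepsilon_0\big)\|T\|,$$
respectively with $gh$. Integrating over $G_k$, using left (respectively right) invariance of $\mu_k$, and taking the limit,
$$|\psi(v^*Tv)-\psi(T)|\le\gamma\|T\|,\qquad\gamma=1+14\varepsilon_0\le1+\tfrac{14}{15}<2 .$$
This holds for all $v\in U(N)$ and all $T$. By Proposition 9, $N$ is hyperfinite, so $N\cong\mathcal R$.

**Step 5: the Gromov–Hausdorff statement.** If $d_{GH}(U(\mathcal R),U(N))<\varepsilon_0/2$, there is a correspondence $C\subset U(\mathcal R)\times U(N)$ of distortion $<\varepsilon_0$. For each $u$ choose $f(u)$ with $(u,f(u))\in C$. The distortion bound is (a). Given $w\in U(N)$, pick $u$ with $(u,w)\in C$; since also $(u,f(u))\in C$, $\|w-f(u)\|_2=\big|\|w-f(u)\|_2-\|u-u\|_2\big|<\varepsilon_0$, which is (b). $\blacksquare$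

**Corollary.** For a $\mathrm{II}_1$ factor $N$ with separable predual, the following are equivalent:

1. $N\cong\mathcal R$;
2. $N$ is approximately Lipschitz isometric to $\mathcal R$;
3. there is one map $f:U(\mathcal R)\to U(N)$ satisfying (a) and (b) of Theorem B;
4. $d_{GH}(U(\mathcal R),U(N))<\varepsilon_0/2$.

*Proof.* An isomorphism $\mathcal R\to N$ preserves the trace, so it restricts to an equivariant isometry of $U(\mathcal R)$ onto $U(N)$; this gives 2, 3 and 4 from 1. Theorem A gives 1 from 2, and Theorem B gives 1 from 3 and from 4. $\square$
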